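
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Unique positive definite extensions\\ and determinacy in the complex moment problem}


\begin{abstract}
A sequence $\gamma=\{\gamma_{m,n}\}_{m,n\ge0}$ is a complex moment sequence exactly when it extends to a positive definite sequence on the larger index set $\{(m,n)\in\mathbb Z^2:m+n\ge0\}$. We prove that if this extension is unique, then $\gamma$ is determinate and its representing measure has no atom at $0$; this answers a question from \cite{CSS}. The proof cuts a measure along the real lines through $0$. If two measures without atom at $0$ cannot be told apart by their moments on the larger index set, then on a non-negligible set of lines they solve the same indeterminate Hamburger problem. Indeterminacy makes it possible to remove mass at the origin and to put it back in another direction, which gives further extensions. We also obtain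 a criterion for determinacy in terms of translations, the exact maximal mass at the origin, and a version in $\mathbb R^d$ for $d\ge2$.
\end{abstract}

\section{The question and the answer}

\subsection{Moments and extensions}
Put
\[
\mathfrak N=\{(m,n)\in\mathbb Z^2:m\ge0,\ n\ge0\},\qquad
\mathfrak N_+=\{(m,n)\in\mathbb Z^2:m+n\ge0\},
\]
and write $\mathbb C^*=\mathbb C\setminus\{0\}$ and $\mathbb T=\{z\in\mathbb C:|z|=1\}$. Measures are positive Borel measures unless called complex, and integrands are assumed to be absolutely integrable wherever they appear. Throughout, $0^0=1$; $\delta_{k,0}$ is the Kronecker symbol, and $\delta_w$ is the unit mass at the point $w$.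

A sequence $\gamma=\{\gamma_{m,n}\}_{(m,n)\in\mathfrak N}\subset\mathbb C$ is a \emph{complex moment sequence} if there is a measure $\mu$ on $\mathbb C$, called a \emph{representing measure}, with
\[
\gamma_{m,n}=\int_{\mathbb C}z^m\bar z^n\,d\mu(z),\qquad (m,n)\in\mathfrak N .
\]
It is \emph{determinate} if its representing measure is unique, and \emph{indeterminate} if it has more than one. A sequence $\Gamma=\{\Gamma_{m,n}\}_{(m,n)\in\mathfrak N_+}\subset\mathbb C$ is \emph{positive definite on $\mathfrak N_+$} if
\[
\sum_{(m,n),(p,q)\in\mathfrak N_+}\lambda_{m,n}\,\bar\lambda_{p,q}\,\Gamma_{m+q,\,n+p}\ \ge\ 0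
\]
for every finitely supported family $\{\lambda_{m,n}\}_{(m,n)\in\mathfrak N_+}\subset\mathbb C$. Let
\[
\mathrm{PDE}(\gamma)=\{\Gamma:\ \Gamma\text{ is positive definite on }\mathfrak N_+\text{ and }\Gamma_{m,n}=\gamma_{m,n}\text{ for }(m,n)\in\mathfrak N\}
\]
be the set of positive definite extensions of $\gamma$. By a theorem of Stochel and Szafraniec, $\gamma$ is a complex moment sequence if and only if $\mathrm{PDE}(\gamma)\ne\varnothing$.

To see what an extension adds, write $z=te^{i\theta}$ with $t$ real and nonzero. Then
\[
z^m\bar z^n=t^{m+n}e^{i(m-n)\theta}.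
\]
The condition $m+n\ge0$ keeps these functions bounded near $0$, but the new ones, such as $z/\bar z=e^{2i\theta}$, need not have a limit at $0$. Thus $\Gamma$ records how mass is distributed over \emph{directions}, that is, over the real lines through $0$. Mass sitting at the origin has no direction of its own, and an extension has to distribute it over directions. The following known description says that every extension arises from a measure in this way.

\begin{theorem}[known]\label{thm:rep}
A sequence $\Gamma$ is positive definite on $\mathfrak N_+$ if and only if there are measures $\mu$ on $\mathbb C^*$ and $\nu$ on $\mathbb T$ such that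
\begin{equation}\label{eq:rep}
\Gamma_{m,n}=\int_{\mathbb C^*}z^m\bar z^n\,d\mu(z)+\delta_{m+n,0}\int_{\mathbb T}z^m\bar z^n\,d\nu(z),\qquad (m,n)\in\mathfrak N_+ .
\end{equation}
\end{theorem}

We then say that the pair $(\mu,\nu)$ \emph{represents} $\Gamma$. Everything else that we use about extensions, including the theorem of Stochel and Szafraniec, is derived from Theorem~\ref{thm:rep} in Section~\ref{sec:prelim}.

\subsection{Two point masses}
Let $\gamma$ be the moment sequence of $\delta_0$, so that $\gamma_{0,0}=1$ and all other entries vanish. It is determinate, since $\int|z|^2d\mu=\gamma_{1,1}=0$ for each representing measure. But every probability measure $\nu$ on $\mathbb T$ gives an extension $\Gamma_{m,n}=\delta_{m+n,0}\int_{\mathbb T}z^m\bar z^n\,d\nu$, and $\Gamma_{1,-1}=\int z^2d\nu$ takes infinitely many values. So determinacy alone does not make the extension unique.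

For $\delta_1$ we have $\gamma\equiv1$, and this is determinate because $\int|z-1|^2d\mu=0$ for each representing measure. If $(\mu,\nu)$ represents an extension, then \eqref{eq:rep} for $(m,n)\in\mathfrak N$ says that $\mu+\nu(\mathbb T)\delta_0$ represents $\gamma$. Hence $\nu=0$ and $\mu=\delta_1$, and the extension is unique. The same argument shows in general (Lemma~\ref{lem:easy}(c)) that a determinate $\gamma$ whose measure vanishes at $\{0\}$ has exactly one extension.

The question, posed in \cite{CSS}, is whether conversely
\[
\mathrm{PDE}(\gamma)\text{ is a singleton}\ \Longrightarrow\ \gamma\text{ is determinate}.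
\]
One would like to argue that two representing measures produce two extensions, simply by integrating $z^m\bar z^n$ for $(m,n)\in\mathfrak N_+$. This argument fails. If $\kappa\ne\kappa'$ are measures on $\mathbb R\setminus\{0\}$ with the same finite moments, then, viewed as measures on $\mathbb C$, both give the \emph{same} sequence $\Gamma_{m,n}=\int t^{m+n}d\kappa$ on $\mathfrak N_+$. Any further extension must come from elsewhere. Nevertheless the implication is true.

\subsection{Results}

\begin{theorem}\label{thm:main}
If $\mathrm{PDE}(\gamma)$ is a singleton, then $\gamma$ is a determinate complex moment sequence, and its representing measure vanishes at $\{0\}$.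
\end{theorem}

\begin{theorem}\label{thm:class}
For every $\gamma:\mathfrak N\to\mathbb C$ exactly one of the following holds.
\begin{enumerate}
\item[(1)] $\gamma$ is not a complex moment sequence, and $\mathrm{PDE}(\gamma)=\varnothing$.
\item[(2)] $\gamma$ is determinate with representing measure vanishing at $\{0\}$, and $\mathrm{PDE}(\gamma)$ is a singleton.
\item[(3)] $\gamma$ is a complex moment sequence that is indeterminate or has a representing measure charging $\{0\}$, and $\mathrm{PDE}(\gamma)$ has the cardinality of the continuum.
\end{enumerate}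
\end{theorem}

In particular, $\mathrm{PDE}(\gamma)$ is a singleton if and only if $\gamma$ is determinate and its representing measure vanishes at $\{0\}$.

The idea is as follows. The case to be treated is that of two different representing measures without atom at $0$ that give the same $\Gamma$ on $\mathfrak N_+$. The entries of $\Gamma$ determine how much mass lies on the lines through $0$ and all moments of the measure on almost every line. So on a non-negligible set of lines the two measures differ but have the same moments. On such a line, positive definiteness still holds after some mass $\rho>0$ has been subtracted at $0$, even if neither measure has mass there. The subtracted mass can be put back at $0$ in an arbitrary direction $\alpha$. This does not affect the entries on $\mathfrak N$, and different $\alpha$ give different extensions.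

Section~\ref{sec:line} carries this out by hand for measures on one line, where it is a computation with log-normal moments. Section~\ref{sec:rho} replaces the computation by a general lemma on indeterminate Hamburger problems. Section~\ref{sec:slice} cuts a measure on $\mathbb C$ into measures on lines, and Section~\ref{sec:proofs} puts the pieces together. Sections~\ref{sec:translate}--\ref{sec:Rd} contain the further results: a translation criterion for determinacy (Corollary~\ref{cor:translate}), the sharp mass at the origin (Theorem~\ref{thm:mass}), and a version in $\mathbb R^d$ (Theorem~\ref{thm:Rd}).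

\section{Atoms at the origin and signed polar coordinates}\label{sec:prelim}

The three parts of the following lemma are known. We include their short derivation from Theorem~\ref{thm:rep}.

\begin{lemma}\label{lem:easy}
Let $\gamma:\mathfrak N\to\mathbb C$.
\begin{enumerate}
\item[(a)] $\gamma$ is a complex moment sequence if and only if $\mathrm{PDE}(\gamma)\ne\varnothing$.
\item[(b)] If $\gamma$ has a representing measure $\mu$ with $\mu(\{0\})>0$, then $\mathrm{PDE}(\gamma)$ is infinite.
\item[(c)] If $\gamma$ is determinate and its representing measure vanishes at $\{0\}$, then $\mathrm{PDE}(\gamma)$ is a singleton.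
\end{enumerate}
\end{lemma}

\begin{proof}
The only $(m,n)\in\mathfrak N$ with $m+n=0$ is $(0,0)$. Hence, if $(\mu,\nu)$ represents some $\Gamma\in\mathrm{PDE}(\gamma)$, then \eqref{eq:rep} on $\mathfrak N$ says that
\begin{equation}\label{eq:restrict}
\mu+\nu(\mathbb T)\,\delta_0\quad\text{represents }\gamma .
\end{equation}
Conversely, let $\mu$ represent $\gamma$, and let $\tau$ be any measure on $\mathbb T$ with $\tau(\mathbb T)=\mu(\{0\})$. For $(m,n)\in\mathfrak N_+$ we have $|z^m\bar z^n|=|z|^{m+n}\le1+|z|^{2(m+n)}$ on $\mathbb C^*$, and the integral of the right-hand side over $\mathbb C$ is $\gamma_{0,0}+\gamma_{m+n,m+n}<\infty$. So the pair $(\mu|_{\mathbb C^*},\tau)$ represents a sequence on $\mathfrak N_+$, which is positive definite by Theorem~\ref{thm:rep} and extends $\gamma$. This proves (a).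

For (b), let $c=\mu(\{0\})$ and take $\tau=c\,\delta_{e^{i\alpha}}$ with $\alpha\in[0,\pi)$. The resulting extensions have $\Gamma_{1,-1}=\int_{\mathbb C^*}z\bar z^{-1}d\mu+c\,e^{2i\alpha}$, and these values are pairwise distinct. For (c), let $(\mu,\nu)$ represent $\Gamma\in\mathrm{PDE}(\gamma)$. By \eqref{eq:restrict} and determinacy, $\mu+\nu(\mathbb T)\delta_0$ is the unique representing measure. It has no mass at $0$, so $\nu=0$ and $\mu$ is the restriction of that measure to $\mathbb C^*$; thus $\Gamma$ is determined by $\gamma$. By (a) it exists.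
\end{proof}

We use polar coordinates in which a whole real line through $0$ is one fiber. The map $(\theta,t)\mapsto te^{i\theta}$ is a Borel isomorphism of $[0,\pi)\times(\mathbb R\setminus\{0\})$ onto $\mathbb C^*$, and $z^m\bar z^n=t^{m+n}e^{i(m-n)\theta}$ holds for negative $t$ as well. The angles $\theta\in[0,\pi)$ are identified with the circle $\mathbb R/\pi\mathbb Z$, whose characters are $e^{2ij\theta}$, $j\in\mathbb Z$.

A finite measure $M$ on $[0,\pi)\times\mathbb R$ with $\int|t|^kdM<\infty$ for all $k\ge0$ is called a \emph{polar representation} of $\Gamma$ if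
\begin{equation}\label{eq:polar}
\Gamma_{m,n}=\int t^{m+n}e^{i(m-n)\theta}\,dM(\theta,t),\qquad (m,n)\in\mathfrak N_+ .
\end{equation}
A pair $(\mu,\nu)$ representing $\Gamma$ yields a polar representation
\begin{equation}\label{eq:Mpair}
M=M_\mu+M_\nu ,
\end{equation}
where $M_\mu$ is the transport of $\mu$ and $M_\nu$ is the image of $\nu$ under $e^{i\theta}\mapsto(\theta\bmod\pi,\,0)$. Indeed, on the part $t=0$ only the indices with $m+n=0$ contribute. For these $m-n=2m$ is even, so $e^{i(m-n)\theta}$ depends only on $\theta\bmod\pi$ and agrees with $z^m\bar z^n$ at $z=e^{i\theta}$. All moments of $|t|$ are finite because $|t|^k\le1+t^{2k}$ and $\int t^{2k}dM=\Gamma_{k,k}$.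

For a finitely supported family $\lambda$ on $\mathfrak N_+$ put
\[
P_\theta(t)=\sum_{(m,n)\in\mathfrak N_+}\lambda_{m,n}\,t^{m+n}e^{i(m-n)\theta}\in\mathbb C[t].
\]
Since $(m+q)+(n+p)=(m+n)+(p+q)$ and $(m+q)-(n+p)=(m-n)-(p-q)$, we have for all real $t$, \emph{including} $t=0$,
\begin{equation}\label{eq:square}
\sum\lambda_{m,n}\bar\lambda_{p,q}\;t^{(m+q)+(n+p)}\,e^{i((m+q)-(n+p))\theta}=|P_\theta(t)|^2 .
\end{equation}
At $t=0$ this reads $\sum\lambda_{m,n}\bar\lambda_{p,q}\,\delta_{(m+q)+(n+p),0}\,e^{i((m+q)-(n+p))\theta}=|P_\theta(0)|^2$. Here it matters that the degrees $m+n$ and $p+q$ are nonnegative: their sum vanishes only if both do. Integrating \eqref{eq:square} over $M$ shows that \eqref{eq:polar} always defines a positive definite sequence.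

\section{One line: the log-normal moments}\label{sec:line}

Let $\kappa$ be the log-normal law, with density $(2\pi)^{-1/2}t^{-1}e^{-(\log t)^2/2}$ on $(0,\infty)$. Let $\kappa'$ have this density multiplied by $1+\sin(2\pi\log t)\ge0$. With $t=e^s$ and integers $k\ge0$,
\[
\int t^kd\kappa=\frac1{\sqrt{2\pi}}\int_{\mathbb R}e^{ks-s^2/2}ds=e^{k^2/2},\qquad
\int t^k\sin(2\pi\log t)\,d\kappa=\frac{e^{k^2/2}}{\sqrt{2\pi}}\int_{\mathbb R}e^{-(s-k)^2/2}\sin(2\pi s)\,ds .
\]
The last integral is $0$, because the substitution $s=u+k$ makes the integrand odd. So $\kappa\ne\kappa'$ have the same moments. On $\mathbb R\subset\mathbb C$, both represent $\gamma_{m,n}=e^{(m+n)^2/2}$, and both give the same extension $\Gamma_{m,n}=e^{(m+n)^2/2}$ on $\mathfrak N_+$. We look for other extensions.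

\emph{How much mass can be taken away at $0$?} We have $\kappa(\{0\})=0$, but positive definiteness tests $\kappa$ only through polynomials. For $p(t)=\sum_{k=0}^Nx_kt^k$ with real coefficients, $\int p^2d\kappa=x^{\mathsf T}Gx$ with $G=(e^{(i+j)^2/2})_{0\le i,j\le N}$. This matrix is positive definite, since a nonzero polynomial does not vanish on all of $(0,\infty)$. The minimum under the constraint $x_0=p(0)=1$ is the Schur complement $\det G/\det G_0$, where $G_0$ is $G$ without row and column $0$. Now $e^{(i+j)^2/2}=e^{i^2/2}e^{ij}e^{j^2/2}$, so both determinants are of Vandermonde type: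
\[
\det G=\prod_{i=0}^Ne^{i^2}\prod_{0\le i<j\le N}(e^j-e^i),\qquad
\det G_0=\prod_{i=1}^Ne^{i^2}\ \prod_{j=1}^Ne^{j}\prod_{1\le i<j\le N}(e^j-e^i).
\]
The quotient is $\prod_{j=1}^N(e^j-1)e^{-j}=\prod_{j=1}^N(1-e^{-j})$. Letting $N\to\infty$,
\[
\inf\Big\{\int p^2d\kappa:\ p\in\mathbb R[t],\ p(0)=1\Big\}=\varrho:=\prod_{j\ge1}(1-e^{-j})>0 .
\]
Splitting coefficients into real and imaginary parts gives $\int|P|^2d\kappa\ge\varrho|P(0)|^2$ for all $P\in\mathbb C[t]$. To polynomials it looks as if $\kappa$ carried mass $\varrho$ at the origin.

\emph{Put this mass back in direction $\alpha$.} For $\alpha\in[0,\pi)$ let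
\[
\Gamma^\alpha_{m,n}=e^{(m+n)^2/2}-\varrho\,\delta_{m+n,0}+\varrho\,\delta_{m+n,0}\,e^{i(m-n)\alpha},\qquad (m,n)\in\mathfrak N_+ .
\]
On $\mathfrak N$ the two new terms cancel, as only $(0,0)$ has $m+n=0$. By \eqref{eq:square}, used for the angles $0$ and $\alpha$,
\[
\sum\lambda_{m,n}\bar\lambda_{p,q}\Gamma^\alpha_{m+q,n+p}=\int|P_0(t)|^2d\kappa(t)-\varrho|P_0(0)|^2+\varrho|P_\alpha(0)|^2\ \ge\ 0 .
\]
So $\Gamma^\alpha\in\mathrm{PDE}(\gamma)$, and the numbers $\Gamma^\alpha_{1,-1}=1-\varrho+\varrho e^{2i\alpha}$ are pairwise distinct: $\mathrm{PDE}(\gamma)$ is infinite.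

In general two things are missing. We need $\varrho>0$ for \emph{every} indeterminate measure on a line, without explicit determinants. And we need to reduce two measures on $\mathbb C$ to such measures on lines.

\section{The index $\rho$ of an indeterminate measure on $\mathbb R$}\label{sec:rho}

For a probability measure $\kappa$ on $\mathbb R$ with all moments finite put
\[
\rho(\kappa)=\inf\Big\{\int p^2\,d\kappa:\ p\in\mathbb R[t],\ p(0)=1\Big\}\in[0,1].
\]
The bound $\rho(\kappa)\le1$ comes from $p=1$, and $\rho(\kappa)$ depends only on the moments of $\kappa$. By scaling, $\int p^2d\kappa\ge\rho(\kappa)p(0)^2$ for all $p\in\mathbb R[t]$. If $P=A+iB$ with $A,B\in\mathbb R[t]$, then $|P|^2=A^2+B^2$ on $\mathbb R$, and therefore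
\begin{equation}\label{eq:rho}
\int|P|^2\,d\kappa\ \ge\ \rho(\kappa)\,|P(0)|^2,\qquad P\in\mathbb C[t].
\end{equation}
Moreover,
\begin{equation}\label{eq:atom}
\kappa(\{0\})\le\rho(\kappa),
\end{equation}
since $\int p^2d\kappa\ge\kappa(\{0\})$ when $p(0)=1$. For example $\rho(\delta_0)=1$, while $\rho(\delta_1)=0$ by $p=1-t$.

\begin{lemma}\label{lem:rho}
Let $\kappa,\kappa'$ be probability measures on $\mathbb R$ with the same finite moments of all orders, and let $F(z)=\int\frac{d\kappa(t)}{t-z}$, $F'(z)=\int\frac{d\kappa'(t)}{t-z}$ for $z\in\mathbb C\setminus\mathbb R$. Then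
\[
|F(iy)-F'(iy)|\le\frac{2}{|y|}\,\rho(\kappa)^{1/2},\qquad y\in\mathbb R\setminus\{0\}.
\]
In particular, if $\kappa\ne\kappa'$, then $\rho(\kappa)=\rho(\kappa')>0$.
\end{lemma}

The plan is to compare the two Stieltjes transforms after multiplication by a polynomial $q$ with $q(0)=1$ that is small in $L^2(\kappa)$. To divide by $q$ afterwards we need a lower bound for $|q(iy)|$. A polynomial with $q(0)=1$ may vanish at $iy$, as $1+t^2$ does at $i$, so we first make all zeros real.

\begin{proof}
\emph{Step 1: real zeros.} Let $p\in\mathbb R[t]$ with $p(0)=1$. Then $p(t)=\prod_j(1-a_jt)$, where the nonreal $a_j$ occur in conjugate pairs. For $a=\alpha+i\beta$ and real $t$,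
\[
(1-at)(1-\bar at)=(1-\alpha t)^2+\beta^2t^2\ \ge\ (1-\alpha t)^2\ \ge\ 0 .
\]
Replacing the two factors of each nonreal pair by $(1-\alpha t)^2$, we obtain $q\in\mathbb R[t]$ with $q(0)=1$, $|q|\le|p|$ on $\mathbb R$, and $q(t)=\prod_j(1-b_jt)$ with all $b_j$ real. Hence
\[
|q(iy)|^2=\prod_j(1+b_j^2y^2)\ge1,\qquad y\in\mathbb R .
\]

\emph{Step 2: comparison.} For $z\notin\mathbb R$ the function $t\mapsto\frac{q(t)-q(z)}{t-z}$ is a polynomial, so it has the same integral with respect to $\kappa$ and $\kappa'$. Since $q(z)F(z)=\int\frac{q(t)}{t-z}d\kappa(t)-\int\frac{q(t)-q(z)}{t-z}d\kappa(t)$, and likewise for $\kappa'$, subtraction gives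
\[
q(z)\bigl(F(z)-F'(z)\bigr)=\int\frac{q(t)}{t-z}\,d\kappa(t)-\int\frac{q(t)}{t-z}\,d\kappa'(t).
\]
Take $z=iy$, so that $|t-z|\ge|y|$. By the Cauchy--Schwarz inequality and Step~1,
\[
\int|q|\,d\kappa\le\Big(\int q^2d\kappa\Big)^{1/2}\le\Big(\int p^2d\kappa\Big)^{1/2}.
\]
The same bound holds for $\int|q|\,d\kappa'$, because $\int q^2d\kappa'=\int q^2d\kappa$. As $|q(iy)|\ge1$, we get $|F(iy)-F'(iy)|\le\frac2{|y|}(\int p^2d\kappa)^{1/2}$. Now take the infimum over $p$.

\emph{Conclusion.} The equality $\rho(\kappa)=\rho(\kappa')$ is clear. If $\rho(\kappa)=0$, then $F=F'$ on the imaginary axis without $0$, hence on each open half-plane by the identity theorem. The Stieltjes inversion formula recovers a finite measure on $\mathbb R$ from its transform, so $\kappa=\kappa'$.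
\end{proof}

We shall apply the lemma to families of measures. Let $X$ be a Borel subset of a Euclidean space; we need $[0,\pi)$, and in Section~\ref{sec:Rd} half of a sphere. Every finite measure $M$ on $X\times\mathbb R$ has a disintegration
\[
M(dx,dt)=\sigma(dx)\,\kappa_x(dt),
\]
where $\sigma$ is the marginal of $M$ on $X$ and $x\mapsto\kappa_x$ is a Borel family of probability measures (a kernel) that is unique up to a $\sigma$-null set. If $\int|t|^kdM<\infty$ for all $k\ge0$, then for $\sigma$-almost all $x$ we have $\int|t|^kd\kappa_x<\infty$ for all $k$. On the exceptional Borel set we redefine $\kappa_x=\delta_0$. We always do so; then all moments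
\[
s_k(x)=\int t^k\,d\kappa_x(t)
\]
are finite for every $x$, the functions $s_k$ are Borel, and $s_k\in L^1(\sigma)$.

\begin{lemma}\label{lem:family}
Let $M=\sigma(dx)\kappa_x(dt)$ be a finite measure on $X\times\mathbb R$ with $\int|t|^kdM<\infty$ for all $k\ge0$. Then $x\mapsto\rho(\kappa_x)$ is a Borel function. Let $M'=\sigma(dx)\kappa'_x(dt)$ be a second such measure with the same marginal $\sigma$. If $M\ne M'$ and, for $\sigma$-almost every $x$, $\kappa_x$ and $\kappa_x'$ have the same moments, then
\[
0<\int_X\rho(\kappa_x)\,d\sigma(x)<\infty .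
\]
\end{lemma}

\begin{proof}
For $p=\sum_jc_jt^j$ we have $\int p^2d\kappa_x=\sum_{j,l}c_jc_ls_{j+l}(x)$, which is continuous in the coefficients of $p$. So the infimum defining $\rho(\kappa_x)$ may be taken over the countably many $p\in\mathbb Q[t]$ with $p(0)=1$, and $x\mapsto\rho(\kappa_x)$ is an infimum of countably many Borel functions. The integral is at most $\sigma(X)<\infty$.

The set
\[
E=\{x:\kappa_x\ne\kappa_x'\}=\bigcup_{r\in\mathbb Q}\bigl\{x:\kappa_x((-\infty,r])\ne\kappa'_x((-\infty,r])\bigr\}
\]
is Borel, and $\sigma(E)>0$ because $M\ne M'$. By Lemma~\ref{lem:rho}, $\rho(\kappa_x)>0$ for $\sigma$-almost every $x\in E$, so the integral is positive.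
\end{proof}

\section{Cutting along lines}\label{sec:slice}

The next lemma shows what the additional moments of $\Gamma$ determine: the distribution $\sigma$ of mass over the lines through $0$, and all moments of the measure on almost every line. What they leave open is a family of one-dimensional Hamburger problems.

\begin{lemma}\label{lem:slice}
Let $M=\sigma(d\theta)\kappa_\theta(dt)$ and $M'=\sigma'(d\theta)\kappa'_\theta(dt)$ be polar representations of the same sequence $\Gamma$ on $\mathfrak N_+$. Then $\sigma=\sigma'$, and for $\sigma$-almost every $\theta$ the measures $\kappa_\theta$ and $\kappa'_\theta$ have the same moments. In particular $\rho(\kappa_\theta)=\rho(\kappa_\theta')$ for $\sigma$-almost every $\theta$.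
\end{lemma}

\begin{proof}
The map $(m,n)\mapsto(m+n,m-n)$ sends $\mathfrak N_+$ onto the set of all $(k,l)$ with $k\ge0$, $l\in\mathbb Z$ and $l\equiv k\pmod2$. Writing $l=k+2j$, we see that \eqref{eq:polar} for $M$ and $M'$ gives
\begin{equation}\label{eq:kj}
\int t^ke^{ik\theta}e^{2ij\theta}\,dM=\int t^ke^{ik\theta}e^{2ij\theta}\,dM',\qquad k\ge0,\ j\in\mathbb Z .
\end{equation}
Here it is essential that \emph{all} $j\in\mathbb Z$ occur for each $k$; on $\mathfrak N$ only those with $-k\le j\le0$ are available. For $k=0$, \eqref{eq:kj} says that $\sigma$ and $\sigma'$ have the same Fourier coefficients on $\mathbb R/\pi\mathbb Z$. A finite complex measure on a circle is determined by its Fourier coefficients, so $\sigma=\sigma'$. For fixed $k$, \eqref{eq:kj} now says that the finite complex measures $e^{ik\theta}s_k\,d\sigma$ and $e^{ik\theta}s'_k\,d\sigma$ have the same Fourier coefficients, where $s_k,s_k'$ are the moments of $\kappa_\theta,\kappa'_\theta$. Hence $s_k=s_k'$ outside a $\sigma$-null set. The union of these null sets over $k\ge0$ is null. The last claim holds because $\rho$ depends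 only on moments.
\end{proof}

By Theorem~\ref{thm:rep} and \eqref{eq:Mpair}, every positive definite $\Gamma$ on $\mathfrak N_+$ has a polar representation $M=\sigma(d\theta)\kappa_\theta(dt)$. Lemma~\ref{lem:slice} allows us to write
\[
\sigma_\Gamma=\sigma,\qquad \rho_\Gamma(\theta)=\rho(\kappa_\theta),\qquad c_\Gamma=\int_{[0,\pi)}\rho_\Gamma\,d\sigma_\Gamma\in[0,\infty) ,
\]
where $\rho_\Gamma$ is defined up to a $\sigma_\Gamma$-null set; these objects depend only on $\Gamma$. The number $c_\Gamma$ plays the role of $\varrho$ in Section~\ref{sec:line}: one can remove the mass $\rho_\Gamma\,d\sigma_\Gamma$ at $t=0$ and remain positive definite.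

\begin{proposition}\label{prop:move}
Let $\Gamma$ be positive definite on $\mathfrak N_+$. Then
\[
\Gamma^\flat_{m,n}=\Gamma_{m,n}-\delta_{m+n,0}\int_{[0,\pi)}e^{i(m-n)\theta}\rho_\Gamma(\theta)\,d\sigma_\Gamma(\theta)
\]
is positive definite on $\mathfrak N_+$. For each $\alpha\in[0,\pi)$ the sequence
\[
\Gamma^\alpha_{m,n}=\Gamma^\flat_{m,n}+c_\Gamma\,\delta_{m+n,0}\,e^{i(m-n)\alpha}
\]
is positive definite on $\mathfrak N_+$ and coincides with $\Gamma$ on $\mathfrak N$. If $c_\Gamma>0$, then the sequences $\Gamma^\alpha$, $\alpha\in[0,\pi)$, are pairwise distinct.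
\end{proposition}

\begin{proof}
Let $\lambda$ be finitely supported. Integrate \eqref{eq:square} with respect to $M$, integrate \eqref{eq:square} at $t=0$ with respect to $\rho_\Gamma\,d\sigma_\Gamma$, and subtract. By \eqref{eq:rho},
\[
\sum\lambda_{m,n}\bar\lambda_{p,q}\Gamma^\flat_{m+q,n+p}
=\int\Big(\int|P_\theta(t)|^2d\kappa_\theta(t)-\rho(\kappa_\theta)\,|P_\theta(0)|^2\Big)d\sigma_\Gamma(\theta)\ \ge\ 0 .
\]
For $\Gamma^\alpha$ the sum increases by $c_\Gamma|P_\alpha(0)|^2\ge0$. On $\mathfrak N$ the two modifications affect only the index $(0,0)$, where they add up to $-c_\Gamma+c_\Gamma=0$. Finally, $\Gamma^\alpha_{1,-1}=\Gamma^\flat_{1,-1}+c_\Gamma e^{2i\alpha}$, and $\alpha\mapsto e^{2i\alpha}$ is injective on $[0,\pi)$.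
\end{proof}

\section{Proof of the main theorems}\label{sec:proofs}

\begin{proposition}\label{prop:core}
Let $\mu\ne\mu'$ be representing measures of $\gamma$ with $\mu(\{0\})=\mu'(\{0\})=0$. Then $\mathrm{PDE}(\gamma)$ has at least two elements. If, moreover, $\mu$ and $\mu'$ have the same moments $\Gamma_{m,n}=\int_{\mathbb C^*}z^m\bar z^nd\mu=\int_{\mathbb C^*}z^m\bar z^nd\mu'$ for all $(m,n)\in\mathfrak N_+$, then $c_\Gamma>0$ and $\mathrm{PDE}(\gamma)$ is infinite.
\end{proposition}

\begin{proof}
By the proof of Lemma~\ref{lem:easy}(a), with $\tau=0$, the moments of $\mu$ and of $\mu'$ on $\mathfrak N_+$ exist and are elements of $\mathrm{PDE}(\gamma)$. If they differ, we have two elements. Otherwise let $\Gamma$ be the common sequence. The transports $M,M'$ of $\mu,\mu'$ to $[0,\pi)\times\mathbb R$ are polar representations of $\Gamma$, by \eqref{eq:Mpair} with $\nu=0$. We have $M\ne M'$, because neither $\mu$ nor $\mu'$ has mass at $0$, so that they differ already on $\mathbb C^*$. By Lemma~\ref{lem:slice} $M$ and $M'$ have the same marginal, and their kernels have the same moments almost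 everywhere. Lemma~\ref{lem:family} gives $c_\Gamma>0$, and by Proposition~\ref{prop:move} the sequences $\Gamma^\alpha$, $\alpha\in[0,\pi)$, are infinitely many elements of $\mathrm{PDE}(\gamma)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathrm{PDE}(\gamma)$ be a singleton. By Lemma~\ref{lem:easy}(a), $\gamma$ is a complex moment sequence. By Lemma~\ref{lem:easy}(b), every representing measure vanishes at $\{0\}$. If there were two of them, Proposition~\ref{prop:core} would give two elements of $\mathrm{PDE}(\gamma)$. So $\gamma$ is determinate.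
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The conditions imposed on $\gamma$ in (1), (2), (3) exclude each other and cover all cases. The statement about $\mathrm{PDE}(\gamma)$ in (1) is Lemma~\ref{lem:easy}(a), and the one in (2) is Lemma~\ref{lem:easy}(c). In case (3), $\mathrm{PDE}(\gamma)$ is nonempty by Lemma~\ref{lem:easy}(a) and not a singleton by Theorem~\ref{thm:main}. It is convex, so with two distinct elements it contains the segment between them and has at least the cardinality of the continuum. It is also a subset of $\mathbb C^{\mathfrak N_+}$, which has the cardinality of the continuum since $\mathfrak N_+$ is countable.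
\end{proof}

\section{Determinacy through translations}\label{sec:translate}

By Theorem~\ref{thm:class}, uniqueness of the extension detects determinacy except when there is an atom at the origin. Moving the origin removes the exception. For $w\in\mathbb C$ put
\[
\gamma^w_{m,n}=\sum_{j\le m,\;k\le n}\binom mj\binom nk(-w)^{m-j}(-\bar w)^{n-k}\gamma_{j,k},\qquad (m,n)\in\mathfrak N .
\]
If $\ell$ is the linear functional on $\mathbb C[z,\bar z]$ with $\ell(z^j\bar z^k)=\gamma_{j,k}$, then $\gamma^w_{m,n}=\ell\bigl((z-w)^m(\bar z-\bar w)^n\bigr)$.

\begin{corollary}\label{cor:translate}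
For any $\gamma:\mathfrak N\to\mathbb C$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\gamma$ is a determinate complex moment sequence;
\item[(2)] $\mathrm{PDE}(\gamma^w)$ is a singleton for some $w\in\mathbb C$;
\item[(3)] $\mathrm{PDE}(\gamma^w)$ is a singleton for all $w\in\mathbb C$ outside a countable set.
\end{enumerate}
In this case the exceptional $w$, those for which $\mathrm{PDE}(\gamma^w)$ is not a singleton, are exactly the atoms of the representing measure.
\end{corollary}

\begin{proof}
If $\mu$ represents $\gamma$, then its image under $z\mapsto z-w$ represents $\gamma^w$. Since $(\gamma^w)^{-w}=\gamma$, the image under $z\mapsto z+w$ of a representing measure of $\gamma^w$ represents $\gamma$. So we have a bijection between the representing measures of $\gamma$ and those of $\gamma^w$. It takes mass at $w$ to mass at $0$. Hence Theorem~\ref{thm:class}, applied to $\gamma^w$, says that $\mathrm{PDE}(\gamma^w)$ is a singleton if and only if $\gamma$ is determinate and its representing measure has no atom at $w$. A finite measure has at most countably many atoms, so (1)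 implies (3), with the exceptional set as described. Since $\mathbb C$ is uncountable, (3) implies (2); and (2) implies (1).
\end{proof}

\section{The largest mass at the origin}\label{sec:mass}

The amount $c_\Gamma$ removed in Proposition~\ref{prop:move} is the best possible: it is the largest mass at the origin compatible with $\Gamma$.

\begin{theorem}\label{thm:mass}
Let $\Gamma$ be positive definite on $\mathfrak N_+$. Then
\[
\max\bigl\{\nu(\mathbb T):\ (\mu,\nu)\text{ represents }\Gamma\bigr\}=\int_{[0,\pi)}\rho_\Gamma\,d\sigma_\Gamma ,
\]
and the maximum is attained. Consequently, if $\gamma$ has two distinct representing measures without atom at $0$ whose moments agree on $\mathfrak N_+$, then $\gamma$ has a representing measure with an atom at $0$.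
\end{theorem}

\begin{proof}
Let $(\mu,\nu)$ represent $\Gamma$, and let $M=\sigma_\Gamma(d\theta)\kappa_\theta(dt)$ be the polar representation \eqref{eq:Mpair}. The transport of $\mu$ does not charge $t=0$, so \eqref{eq:atom} gives
\[
\nu(\mathbb T)=M\bigl([0,\pi)\times\{0\}\bigr)=\int\kappa_\theta(\{0\})\,d\sigma_\Gamma(\theta)\le\int\rho_\Gamma\,d\sigma_\Gamma=c_\Gamma .
\]

For attainment, let $\nu_0$ be the image of $\rho_\Gamma\,d\sigma_\Gamma$ under $\theta\mapsto e^{i\theta}$. Then $\Gamma^\flat_{m,n}=\Gamma_{m,n}-\delta_{m+n,0}\int_{\mathbb T}z^m\bar z^nd\nu_0$ is positive definite by Proposition~\ref{prop:move}, so by Theorem~\ref{thm:rep} it is represented by some pair $(\mu_1,\nu_1)$. Hence $(\mu_1,\nu_1+\nu_0)$ represents $\Gamma$, and $(\nu_1+\nu_0)(\mathbb T)\ge\nu_0(\mathbb T)=c_\Gamma$. With the upper bound, equality holds.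

For the last claim let $\Gamma$ be the common sequence on $\mathfrak N_+$. By Proposition~\ref{prop:core}, $c_\Gamma>0$. By \eqref{eq:restrict}, applied to the pair $(\mu_1,\nu_1+\nu_0)$ just found, $\mu_1+c_\Gamma\delta_0$ represents $\gamma$.
\end{proof}

\begin{remark}
In the example of Section~\ref{sec:line}, $\sigma_\Gamma$ is the unit mass at $\theta=0$ and $c_\Gamma=\varrho$. So $\gamma_{m,n}=e^{(m+n)^2/2}$ has a representing measure with mass $\varrho=\prod_{j\ge1}(1-e^{-j})$ at $0$. Every representing measure $\mu$ of this $\gamma$ lives on $\mathbb R$, because $\int|z-\bar z|^2d\mu=2\gamma_{1,1}-\gamma_{2,0}-\gamma_{0,2}=0$. Thus there is a measure on $\mathbb R$ with log-normal moments and this mass at $0$. By \eqref{eq:atom}, no measure on $\mathbb R$ with these moments has larger mass at $0$.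
\end{remark}

\section{The version in $\mathbb R^d$}\label{sec:Rd}

Let $S^{d-1}$ be the unit sphere in $\mathbb R^d$. Let $A_d$ be the $*$-algebra of functions on $\mathbb R^d\setminus\{0\}$ of the form
\[
f(tu)=\sum_kt^ka_k(u)\quad\text{(finite sum, $k\ge0$)},\qquad t\in\mathbb R\setminus\{0\},\ u\in S^{d-1},
\]
where $a_k$ is the restriction to $S^{d-1}$ of a complex polynomial and has parity $k$, that is, $a_k(-u)=(-1)^ka_k(u)$. The parity condition makes the formula consistent with $tu=(-t)(-u)$, and $f$ determines its coefficients $a_k$. Decomposition into homogeneous parts shows that $A_d$ contains (restrictions of) all polynomials. For $d=2$ it is the span of the functions $z^m\bar z^n=t^{m+n}e^{i(m-n)\theta}$, $(m,n)\in\mathfrak N_+$, and a linear functional on it is nonnegative on all $|f|^2$ exactly when its values on $z^m\bar z^n$ form a positive definite sequence. So $A_d$ takes the place of $\mathfrak N_+$.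

\begin{theorem}\label{thm:Rd}
Let $d\ge2$ and let $\Lambda$ be a moment functional on $\mathbb C[x_1,\dots,x_d]$, that is, $\Lambda(p)=\int p\,d\mu$ for some measure $\mu$ on $\mathbb R^d$. If $\Lambda$ has only one linear extension $L:A_d\to\mathbb C$ with $L(|f|^2)\ge0$ for all $f\in A_d$, then $\Lambda$ is determinate and its representing measure has no atom at $0$.
\end{theorem}

For $d=1$ this fails. Here $S^0=\{\pm1\}$ and $A_1$ consists of the polynomials only, so the extension is always unique, but $\Lambda$ may be indeterminate (Section~\ref{sec:line}). On the line there is no second direction in which to put mass back.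

The proof for $d\ge2$ follows the same plan as before. Only the Fourier coefficients on $\mathbb R/\pi\mathbb Z$ have to be replaced, by polynomials of fixed parity on a half-sphere.

\begin{proof}[Proof of Theorem~\ref{thm:Rd}]
Call a linear extension $L$ of $\Lambda$ to $A_d$ \emph{positive} if $L(|f|^2)\ge0$ for all $f\in A_d$. For $v\in S^{d-1}$ let $\varepsilon_v(f)=a_0(v)$. Since the coefficient of $t^0$ in $|f|^2$ is $|a_0|^2$, we have $\varepsilon_v(|f|^2)=|a_0(v)|^2\ge0$; also $\varepsilon_v(p)=p(0)$ for polynomials $p$. Let $H$ be the set of $u\in S^{d-1}$ whose first nonzero coordinate is positive. It is Borel, $S^{d-1}=H\sqcup(-H)$, and $H$ is infinite because $d\ge2$. The functionals $\varepsilon_v$, $v\in H$, are pairwise distinct: if $v\ne w$ are in $H$, then $w\ne\pm v$, and the element $f(tu)=\langle v,u\rangle^2$ of $A_d$ has $\varepsilon_v(f)=1$ and $\varepsilon_w(f)=\langle v,w\rangle^2<1$.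

For every $f\in A_d$, $|f|$ is bounded by a polynomial in $|x|$, so $f$ is integrable over $\mathbb R^d\setminus\{0\}$ for every representing measure of $\Lambda$.

\emph{No atom at $0$.} If $\mu$ represents $\Lambda$ and $c=\mu(\{0\})>0$, then the functionals $f\mapsto\int_{\mathbb R^d\setminus\{0\}}f\,d\mu+c\,\varepsilon_v(f)$, $v\in H$, are infinitely many positive extensions of $\Lambda$, a contradiction. So no representing measure has an atom at $0$.

\emph{A substitute for Fourier coefficients.} Let $\eta$ be a finite complex measure on $H$, and let $k\ge0$. We claim: \emph{if $\int_Ha\,d\eta=0$ for all restrictions $a$ of polynomials to $S^{d-1}$ that have parity $k$, then $\eta=0$.} Regard $\eta$ as a measure on $S^{d-1}$, let $\iota(u)=-u$, and put $\tilde\eta=\eta+(-1)^k\iota_*\eta$. If $a$ has parity $k$, then $\int a\,d\tilde\eta=2\int_Ha\,d\eta=0$. If $a$ has parity $k+1$, then $\int a\,d\tilde\eta=\int_Ha\,d\eta+(-1)^k(-1)^{k+1}\int_Ha\,d\eta=0$. Every polynomial is a sum of an even and an odd one, so $\tilde\eta$ annihilates all polynomials on $S^{d-1}$, and $\tilde\eta=0$ by the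 Stone--Weierstrass theorem. Since $\iota_*\eta$ lives on $-H$, restriction to $H$ gives $\eta=0$.

\emph{Two representing measures.} Suppose that $\mu\ne\mu'$ represent $\Lambda$. Neither has an atom at $0$. The functionals $f\mapsto\int f\,d\mu$ and $f\mapsto\int f\,d\mu'$ on $A_d$ are positive extensions of $\Lambda$, so by assumption they coincide; call them $L$. The map $(u,t)\mapsto tu$ is a Borel isomorphism of $H\times(\mathbb R\setminus\{0\})$ onto $\mathbb R^d\setminus\{0\}$. Transport $\mu,\mu'$ to $M\ne M'$ on $H\times\mathbb R$. All moments of $|t|=|x|$ are finite. Disintegrate $M=\sigma(du)\kappa_u(dt)$ and $M'=\sigma'(du)\kappa_u'(dt)$, and denote by $s_k,s'_k$ the moments of $\kappa_u,\kappa_u'$. For every restriction $a$ of a polynomial that has parity $k$, evaluating $L$ at the element $tu\mapsto t^ka(u)$ of $A_d$ gives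
\[
\int_Ha\,s_k\,d\sigma=\int t^ka(u)\,dM=\int t^ka(u)\,dM'=\int_Ha\,s_k'\,d\sigma' .
\]
For $k=0$ we have $s_0=s'_0=1$, and the claim, applied to $\eta=\sigma-\sigma'$, gives $\sigma=\sigma'$. For general $k$ the claim, applied to $\eta=(s_k-s_k')\,d\sigma$, gives $s_k=s_k'$ $\sigma$-almost everywhere, for all $k$ simultaneously outside one null set. With $\rho(u)=\rho(\kappa_u)$, Lemma~\ref{lem:family} shows that $c=\int_H\rho\,d\sigma\in(0,\infty)$.

For $v\in H$ put
\[
L_v(f)=L(f)-\int_H\varepsilon_u(f)\,\rho(u)\,d\sigma(u)+c\,\varepsilon_v(f),\qquad f\in A_d .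
\]
For a polynomial $p$ the two added terms are $-c\,p(0)+c\,p(0)=0$, so $L_v$ extends $\Lambda$. By \eqref{eq:rho}, applied for each $u$ to the polynomial $t\mapsto\sum_kt^ka_k(u)$,
\[
L_v(|f|^2)=\int_H\Big(\int\Big|\sum_kt^ka_k(u)\Big|^2d\kappa_u(t)-\rho(u)\,|a_0(u)|^2\Big)d\sigma(u)+c\,|a_0(v)|^2\ \ge\ 0 .
\]
Since $c>0$ and the $\varepsilon_v$ are pairwise distinct, the $L_v$, $v\in H$, are infinitely many positive extensions of $\Lambda$, a contradiction. Hence $\Lambda$ is determinate.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CSS} D.~Cicho\'n, J.~Stochel, F.H.~Szafraniec, \emph{The complex moment problem: determinacy and extendibility}, arXiv:1803.03066 (2018).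
\end{thebibliography}

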